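\title{Flat tori in the middle homology of Hilbert modular varieties}

\begin{abstract}
Let $F$ be a totally real field of degree $n\ge 2$, let $\mathfrak p$ be a nonzero prime of $F$, and let $Y(\mathfrak p^\ell)$ be the Hilbert modular variety of full level $\mathfrak p^\ell$, of volume $v_\ell$. It is known that for infinitely many $\mathfrak p$ the compact flat totally geodesic $n$-dimensional submanifolds span a subspace of $H_n(Y(\mathfrak p^\ell);\mathbb Q)$ of dimension at least a constant times $v_\ell^{1/3}$, and Studenmund and Tshishiku asked whether the exponent $\frac13$ is sharp. We prove that for every $\mathfrak p$ this dimension is at least $v_\ell\exp(-C\log v_\ell/\log\log v_\ell)$. So the true exponent is $1$, the largest possible. The proof bounds from below the rank of the Gram matrix $M$ of the harmonic projections of many flat tori by $(\operatorname{tr}M)^2/\operatorname{tr}M^2$. The trace is controlled by a uniform spectral gap, and $\operatorname{tr}M^2$ by counting close pairs of flats.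
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

Let $F$ be a totally real number field of degree $n\ge2$, with ring of integers $\mathcal O$, real embeddings $\sigma_1,\dots,\sigma_n$ and absolute norm $N$. The group $\mathrm{SL}_2(\mathcal O)$ acts on $\mathcal H=(\mathbb H^2)^n$, an element $\gamma$ acting on the $j$-th factor by the M\"obius transformation $\sigma_j(\gamma)$. We give $\mathcal H$ the product of the hyperbolic metrics. For a nonzero ideal $\mathfrak s\subset\mathcal O$ let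
\[
\Gamma(\mathfrak s)=\ker\big[\mathrm{SL}_2(\mathcal O)\to\mathrm{SL}_2(\mathcal O/\mathfrak s)\big],\qquad Y(\mathfrak s)=\Gamma(\mathfrak s)\backslash\mathcal H .
\]
The Hilbert modular variety $Y(\mathfrak s)$ has finite volume, real dimension $2n$ and real rank $n$. If $N\mathfrak s>2^n$, then $\Gamma(\mathfrak s)$ is torsion-free: for $\gamma\in\Gamma(\mathfrak s)$ of finite order, $2-\operatorname{tr}\gamma=\det(\gamma-1)$ lies in $\mathfrak s^2$ and has all its conjugates in $[0,4]$, so it vanishes, and a unipotent matrix of finite order is trivial. We consider only such levels. Then $Y(\mathfrak s)$ is a manifold and $H_*(Y(\mathfrak s);\mathbb Q)\cong H_*(\Gamma(\mathfrak s);\mathbb Q)$.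

A \emph{flat cycle} in $Y(\mathfrak s)$ is a compact connected totally geodesic flat submanifold of the maximal dimension $n$. Submanifold is meant in the strict sense, embedded; allowing immersed flats would only enlarge the space $V(\mathfrak s)$ defined below. A flat cycle is a torus. Indeed it is the quotient of a maximal flat of $\mathcal H$, that is, a product of $n$ geodesics, by its stabilizer in $\Gamma(\mathfrak s)$; an element $\gamma$ reversing the $j$-th geodesic has $\sigma_j(\operatorname{tr}\gamma)=0$, hence $\gamma^2=-1$, which is excluded; so the stabilizer acts by translations. A flat cycle therefore has a class in $H_n(Y(\mathfrak s);\mathbb Q)$, defined up to sign. Let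
\[
V(\mathfrak s)\subseteq H_n(Y(\mathfrak s);\mathbb Q)
\]
be the span of these classes. Its dimension measures how much of the middle homology is carried by the higher-rank analogs of closed geodesics.

Fix a nonzero prime $\mathfrak p$ and put $v_\ell=\operatorname{vol}(Y(\mathfrak p^\ell))$. Two facts frame the question posed in \cite{ST}. First, for every $F$ there are infinitely many primes $\mathfrak p$ for which there exist $\mathcal C,\mathcal L>0$ with $\dim V(\mathfrak p^\ell)\ge\mathcal C\,v_\ell^{1/3}$ for all $\ell\ge\mathcal L$; let $\mathcal P(F)$ be the set of nonzero primes with this property. Second, since $n$ is the middle degree, results in $L^2$-cohomology show that $\dim H_n(Y(\mathfrak p^\ell);\mathbb Q)$ grows linearly in $v_\ell$. For $\mathfrak p\in\mathcal P(F)$ the number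
\[
\beta_-(F,\mathfrak p)=\liminf_{\ell\to\infty}\frac{\log\dim V(\mathfrak p^\ell)}{\log v_\ell}
\]
thus lies in $[\frac13,1]$, and it exceeds $\frac13$ exactly when a bound $\dim V(\mathfrak p^\ell)\ge\mathcal C'v_\ell^{1/3+\delta}$ holds for some $\delta,\mathcal C'>0$ and all large $\ell$. The question is whether the exponent $\frac13$ is sharp: \emph{is $\beta_-(F,\mathfrak p)=\frac13$ for all $n\ge2$, all totally real $F$ of degree $n$ and all $\mathfrak p\in\mathcal P(F)$?} The answer is no, in every case.

\begin{theorem}\label{thm:main}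
Let $F$ be a totally real field of degree $n\ge2$ and let $\mathfrak p\subset\mathcal O$ be any nonzero prime. There are $C,\ell_1>0$ such that for all $\ell\ge\ell_1$
\begin{equation}\label{eq:main}
\dim V(\mathfrak p^\ell)\ \ge\ v_\ell\cdot\exp\Big(-C\,\frac{\log v_\ell}{\log\log v_\ell}\Big).
\end{equation}
Moreover $\dim V(\mathfrak p^\ell)\le\dim H_n(Y(\mathfrak p^\ell);\mathbb Q)=O(v_\ell)$. Consequently
\[
\lim_{\ell\to\infty}\frac{\log\dim V(\mathfrak p^\ell)}{\log v_\ell}=1,
\]
the set $\mathcal P(F)$ consists of all nonzero primes, and $\beta_-(F,\mathfrak p)=1$ for each of them.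
\end{theorem}

So every exponent below $1$ is attained and no exponent above $1$ is possible. We do not claim a linear lower bound for $\dim V(\mathfrak p^\ell)$.

Integration over an oriented flat cycle $c$ is a bounded linear functional on the Hilbert space of square-integrable harmonic $n$-forms (Section~\ref{sec:spectral}). The harmonic form $Pc$ that represents it, $\langle h,Pc\rangle=\int_ch$, is the \emph{harmonic projection} of $c$.

\begin{theorem}\label{thm:complement}
Let $F$, $\mathfrak p$, $C$ and $\ell_1$ be as in Theorem~\ref{thm:main}.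
\begin{enumerate}
\item[(a)] For $\ell\ge\ell_1$ the harmonic projections of the embedded flat tori in $Y(\mathfrak p^\ell)$ already span a space of dimension at least the right side of \eqref{eq:main}.
\item[(b)] For every fixed nonzero ideal $\mathfrak s_0$, $\ \lim_{\ell\to\infty}\log\dim V(\mathfrak s_0\mathfrak p^\ell)/\log\operatorname{vol}(Y(\mathfrak s_0\mathfrak p^\ell))=1$.
\end{enumerate}
\end{theorem}

\subsection{Which exponent to expect}\label{sub:expect}

In the analogous situation $n=1$ the space $Y$ is a hyperbolic surface of finite area, and flat cycles are simple closed geodesics. If the genus is positive, they span all of $H_1(Y;\mathbb Q)$: nonseparating simple closed curves span $H_1$ (a loop around a cusp is the difference of a nonseparating curve and its push across the cusp), and each of them is homotopic to a simple closed geodesic. This suggests the exponent $1$. For $n\ge2$ this topological argument disappears, since nothing says that a class in $H_n$ can be straightened to a union of flats.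

The most direct construction does not reach the exponent $1$. Put $D=N(\mathfrak p)^\ell$, so that $v_\ell\asymp D^3$. Fix a flat torus in some $Y(\mathfrak p^{\ell_0})$, $\ell_0\ge2$, with fundamental group $\Lambda\subset\Gamma(\mathfrak p^{\ell_0})$, and lift it. The covering $Y(\mathfrak p^\ell)\to Y(\mathfrak p^{\ell_0})$ is normal of degree $\asymp D^3$, so the number of lifts is $\asymp D^3/[\Lambda:\Lambda\cap\Gamma(\mathfrak p^\ell)]$. Suppose $F_{\mathfrak p}=\mathbb Q_p$ and let $1\ne u\in\Lambda$, with $u-1$ divisible exactly by $p^a$, $a\ge2$. By the binomial theorem $u^p-1$ is divisible exactly by $p^{a+1}$, so $u$ has order $p^{\ell-a}\asymp D$ modulo $p^\ell$. Hence finitely many fixed tori have only $O(D^2)=O(v_\ell^{2/3})$ lifts. To go further, the family of tori must grow with $\ell$.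

\subsection{The method}\label{sub:method}

A linear relation among homology classes $[c]$ gives the same relation among the forms $Pc$. So $\dim V$ is at least the rank of the Gram matrix $M=(\langle Pc,Pc'\rangle)$ of any finite family of flat cycles, and by the Cauchy--Schwarz inequality $\operatorname{rank}M\ge(\operatorname{tr}M)^2/\operatorname{tr}M^2$. The operator $P$ is not local, and we replace it twice by functions of the Laplacian whose kernels have bounded range. A minorant, available because of a spectral gap that is uniform in $\ell$, gives $\|Pc\|^2\gg\operatorname{vol}(c)$ for every torus that does not come close to itself. A majorant bounds $\operatorname{tr}M^2$ by the number of close approaches between pairs of tori.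

The tori $c_X$ come from matrices $X\in M_2(\mathcal O)$ of trace zero. The following heuristic count, which is not used later, explains the choice of their size. Take all $X$ for which the conjugates of $-\det X$ are positive of size $\mathcal N^{1/n}$.
\begin{enumerate}
\item[(i)] About $\mathcal N^{3/2}$ of the flats pass through a unit ball of $\mathcal H$, so the tori have total volume $S\approx D^3\mathcal N^{3/2}$, and $\operatorname{tr}M\approx S$.
\item[(ii)] One torus has volume at most about $D\mathcal N^{1/2}$: a congruence index $D$ times a regulator $\mathcal N^{1/2}$. The diagonal contributes at most $D\mathcal N^{1/2}S$ to $\operatorname{tr}M^2$.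
\item[(iii)] Two typical tori $c_X,c_{X'}$ come close at most about $1+\mathcal N/D$ times, because the relative position of their flats is recorded by a trace of norm at most about $\mathcal N$ that is prescribed modulo $\mathfrak p^\ell$. By (i) the total number of close approaches is about $\mathcal N^{3/2}S$, so the off-diagonal terms contribute at most about $(1+\mathcal N/D)\mathcal N^{3/2}S$.
\end{enumerate}
This gives $\operatorname{rank}M\gtrsim D^3/(D/\mathcal N+1+\mathcal N/D)$, which is of order $D^3$ exactly when $\mathcal N\approx D$. We take $\mathcal N=D$. The work lies in (iii): pairs that are nearly proportional $\mathfrak p$-adically meet more often than typical pairs, and one has to show that they are correspondingly rare, also high in the cusps.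

Section~\ref{sec:model} carries out the trace estimate by hand on a surface. Sections~\ref{sec:flats} and~\ref{sec:spectral} set up the flats and the spectral reduction. The family is chosen in Section~\ref{sec:family}; estimate (ii) is proved in Section~\ref{sec:volume} and estimate (iii) in Sections~\ref{sec:mult} and~\ref{sec:near}. Section~\ref{sec:end} assembles the proof. The hypothesis $n\ge2$ belongs to the question; no step below depends on it.

\section{A model case: one geodesic on a surface}\label{sec:model}

Why should a torus with a wide embedded neighborhood have a large harmonic projection? The mechanism is visible for $n=1$.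

\begin{proposition}\label{prop:model}
Let $\Sigma$ be a closed oriented hyperbolic surface, $\lambda_1$ the first positive eigenvalue of the Laplacian on functions, and $c$ an oriented simple closed geodesic of length $|c|$ with an embedded collar of half-width $r\ge2$. If $e^{1-r}\le\lambda_1/196$, then $\|Pc\|^2\ge|c|/4\pi$. In particular $[c]\ne0$ in $H_1(\Sigma;\mathbb R)$.
\end{proposition}

\begin{proof}
On the collar the metric is $\mathrm du^2+\cosh^2u\,\mathrm ds^2$, with $|u|<r$ and $s\in\mathbb R/|c|\mathbb Z$. The form $\mathrm ds$ is closed, and it is coclosed because $*\mathrm ds=\pm\mathrm du/\cosh u$. We cut it off and ask how far the result is from being harmonic. Let $\chi$ be smooth with $0\le\chi\le1$, $\chi=1$ for $|u|\le r-1$, support in $|u|<r$ and $|\chi'|\le2$, and let $\alpha=\chi(u)\,\mathrm ds$. Then $\alpha$ is still coclosed, and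
\[
\|\alpha\|^2\le|c|\int_{\mathbb R}\frac{\mathrm du}{\cosh u}=\pi|c|,\qquad
\|\mathrm d\alpha\|^2=|c|\int\frac{\chi'(u)^2}{\cosh u}\,\mathrm du\le16\,e^{1-r}|c| .
\]
By the Hodge decomposition $\alpha=h+*\mathrm df$ with $h$ harmonic. Since $\mathrm d\alpha=\mathrm d{*}\mathrm df$ has the norm of $\Delta f$, we get $\|\alpha-h\|^2=\|\mathrm df\|^2\le\lambda_1^{-1}\|\Delta f\|^2\le16\,e^{1-r}|c|/\lambda_1$. To compare $\int_ch$ with $\int_c\alpha$, smear out $c$: let $\eta=\phi(u)\,\mathrm du$ with $0\le\phi\le1$ supported in $(-1,1)$ and $\int\phi=1$, so that $\|\eta\|^2\le2\sinh(1)|c|\le3|c|$. The integrals of $h$ and of $\alpha$ over the circles $u=\text{const}$, $|u|\le1$, do not depend on $u$, so $\int_\Sigma\eta\wedge(\alpha-h)=\pm(|c|-\int_ch)$. Therefore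
\[
\Big||c|-\int_ch\Big|\le\|\eta\|\,\|\alpha-h\|\le7\,(e^{1-r}/\lambda_1)^{1/2}|c|\le\tfrac12|c| .
\]
Finally $\frac12|c|\le\int_ch=\langle h,Pc\rangle\le\|\alpha\|\,\|Pc\|\le(\pi|c|)^{1/2}\|Pc\|$.
\end{proof}

The gap cannot be omitted: a separating geodesic has $Pc=0$, and the proposition then says only that a collar of half-width $r\ge 2$ forces $\lambda_1<196\,e^{1-r}$. Note that the required width depends on $\lambda_1$ alone and not on $|c|$ or $\Sigma$. In Section~\ref{sec:spectral} the cutoff is replaced by a function of the Laplacian, which works for all $n$ and on noncompact spaces, and which also controls inner products of different tori.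

The passage from one vector to many is linear algebra.

\begin{lemma}\label{lem:rank}
Let $M\ne0$ and $\widetilde M$ be real symmetric matrices such that $M$ and $\widetilde M-M$ are positive semidefinite. Then $\operatorname{rank}M\ge(\operatorname{tr}M)^2/\operatorname{tr}\widetilde M^2$.
\end{lemma}

\begin{proof}
The Cauchy--Schwarz inequality for the nonzero eigenvalues of $M$ gives $(\operatorname{tr}M)^2\le\operatorname{rank}M\cdot\operatorname{tr}M^2$. Also $\operatorname{tr}\widetilde M^2-\operatorname{tr}M^2=\operatorname{tr}\big((\widetilde M-M)(\widetilde M+M)\big)\ge0$, because the trace of a product of two positive semidefinite matrices is nonnegative.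
\end{proof}

For example, $m$ unit vectors with pairwise inner products at most $\epsilon$ in absolute value span a space of dimension at least $m^2/(m+m^2\epsilon^2)=m/(1+m\epsilon^2)$. No orthogonality is needed: a positive proportion survives as soon as $\epsilon\approx m^{-1/2}$. In the count of Section~\ref{sub:method} one expects $m\approx D^3$ tori of volume about $D^{3/2}$ with inner products about $1$, so $\epsilon\approx D^{-3/2}$ after normalization. This is the borderline case, and so none of the estimates below may lose a power of $D$.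

\section{Conventions and two counting lemmas}\label{sec:conv}

From now on $F$ and $\mathfrak p$ are fixed. Let $q=N\mathfrak p$, let $\mathcal O_{\mathfrak p}\subset F_{\mathfrak p}$ be the completions, $\operatorname{ord}$ the valuation at $\mathfrak p$, and $e_0=\operatorname{ord}(2)$. (On a first reading take $\mathfrak p\nmid2$, so that $e_0=0$.) Put $G=\mathrm{SL}_2(\mathbb R)^n$, $\Gamma(1)=\mathrm{SL}_2(\mathcal O)$, $\Gamma=\Gamma(\mathfrak p^\ell)$, $Y=\Gamma\backslash\mathcal H$ and
\[
D=q^\ell,\qquad\rho=D^{1/n},\qquad E=\exp(\log D/\log\log D),\qquad J=|\mathrm{SL}_2(\mathcal O/\mathfrak p^\ell)|=D^3(1-q^{-2}).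
\]
We always assume that $\ell$ exceeds a constant depending on $F$ and $\mathfrak p$; in particular $\Gamma$ is torsion-free and $-1\notin\Gamma$. The group $\mathrm{SL}_2$ of the local ring $\mathcal O/\mathfrak p^\ell$ is generated by elementary matrices, so reduction is onto and $[\Gamma(1):\Gamma]=J$. The image of $\Gamma$ in $\mathrm{PSL}_2(\mathcal O)$ has index $J/2$, hence $v_\ell=\frac J2\operatorname{vol}(\mathrm{PSL}_2(\mathcal O)\backslash\mathcal H)\asymp D^3$.

The letter $C$ denotes a positive constant that depends only on $F$ and $\mathfrak p$ and may change from line to line. We write $a\ll b$ for $a\le Cb$, $a\asymp b$ for $a\ll b\ll a$, and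
\[
a\preceq b\quad\text{for}\quad a\le E^{C}b .
\]
The quantity $E$ grows faster than every power of $\log D$ and more slowly than every positive power of $D$. So $C$, $\ell$ and $(\log D)^C$ are $\preceq1$.

We view $F$ inside $\mathbb R^n$ through $(\sigma_j)$. By Dirichlet's theorem the vectors $(\log\sigma_j(\varepsilon^2))_j$, $\varepsilon\in\mathcal O^\times$, form a lattice in the hyperplane of sum zero. Hence
\begin{equation}\label{eq:balance}
\text{for all }t_1,\dots,t_n>0\text{ there is }\varepsilon\in\mathcal O^\times\text{ with }\sigma_j(\varepsilon^2)\,t_j\asymp(t_1\cdots t_n)^{1/n}\text{ for all }j .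
\end{equation}

\begin{lemma}[divisors]\label{lem:div}
For $a\ge1$ there is $C_a$ such that the following hold.
\begin{enumerate}
\item[(a)] An ideal $\mathfrak m\subset\mathcal O$ with $0<N\mathfrak m\le D^a$ has at most $E^{C_a}$ divisors.
\item[(b)] For $0\ne m\in\mathcal O$ there are at most $E^{C_a}$ pairs $(y,z)\in\mathcal O^2$ with $yz=m$ and $|\sigma_j(y)|,|\sigma_j(z)|\le D^a$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\tau$ count divisors and write $\mathfrak m=\prod\mathfrak q^{a_{\mathfrak q}}$. At most $n$ primes $\mathfrak q$ lie over a rational prime $p$, and each $a_{\mathfrak q}$ is at most the exponent of $p$ in $N\mathfrak m$. So $\tau(\mathfrak m)\le\tau(N\mathfrak m)^n$, and the classical bound $\tau(m)\le\exp(C\log m/\log\log m)$ gives (a).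

(b) If a pair exists, then $|N(m)|\le D^{2an}$, so the ideal $(y)$ has at most $E^{C_a}$ possibilities by (a). Since $|N(y)|\ge1$, we have $D^{-a(n-1)}\le|\sigma_j(y)|\le D^a$. The logarithm vectors of the admissible generators of a given ideal therefore lie in a coset of the unit lattice, of rank $n-1$, inside a ball of radius $O(\log D)$; there are $O((\log D)^{n-1})$ of them. Finally $z=m/y$.
\end{proof}

\begin{lemma}[boxes]\label{lem:box}
Let $\mathfrak a$ be a nonzero fractional ideal, and consider a box in $\mathbb R^n$ with half-sides $s_1,\dots,s_n$ satisfying $s_j\ll s_{j'}$ for all $j,j'$. Every coset of $\mathfrak a$ has $\ll1+\prod s_j/N\mathfrak a$ points in the box. If the box is centered at $0$, it contains $\ll\prod s_j/N\mathfrak a$ nonzero points of $\mathfrak a$.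
\end{lemma}

\begin{proof}
Write $\mathfrak a=\alpha\mathfrak b$ with $\mathfrak b$ in a fixed set of representatives of the class group. By \eqref{eq:balance} we may assume $|\sigma_j(\alpha)|\asymp N\mathfrak a^{1/n}$ for all $j$. After division by $\alpha$ we count points of a coset of one of finitely many lattices in a box all of whose sides are $\asymp t=(\prod s_j/N\mathfrak a)^{1/n}$. There are $\ll(1+t)^n\ll 1+t^n$ of them. A nonzero $a\in\mathfrak a$ in a centered box has $N\mathfrak a\le|N(a)|\le\prod s_j$; so if there is one, then $t\ge1$ and $1+t^n\le2t^n$.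
\end{proof}

\section{Flats attached to matrices of trace zero}\label{sec:flats}

\subsection{Geodesics in the hyperboloid model}

For matrices $A,B$ of trace zero put $Q(A)=-\det A$ and $b(A,B)=\frac12\operatorname{tr}(AB)$. Then
\[
A^2=Q(A),\qquad b(A,A)=Q(A),\qquad AB+BA=2b(A,B),
\]
and $Q(A)=x^2+yz$ for $A=\begin{pmatrix}x&y\\z&-x\end{pmatrix}$. On $\mathfrak{sl}_2(\mathbb R)$ the form $Q$ has signature $(2,1)$ and is invariant under conjugation. We identify $\mathbb H^2$, equivariantly for $\mathrm{SL}_2(\mathbb R)$, with the sheet of $\{Q=-1\}$ through $o=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, the point $\sqrt{-1}$ corresponding to $o$. Then $\cosh\operatorname{dist}(w,w')=-b(w,w')$. If $Q(A)>0$, then $\operatorname{ax}(A)=A^\perp\cap\mathbb H^2$ is a geodesic, the axis of the one-parameter group $\exp(sA)$, which we orient in the direction of translation for $s>0$, and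
\begin{equation}\label{eq:dist}
\sinh\operatorname{dist}(w,\operatorname{ax}(A))=|b(w,A)|/\sqrt{Q(A)} .
\end{equation}
The relative position of two axes is described by one number.

\begin{lemma}\label{lem:geod}
Let $A,B\in\mathfrak{sl}_2(\mathbb R)$ with $Q(A),Q(B)>0$, let $t=b(A,B)/\sqrt{Q(A)Q(B)}$ and $r\ge0$.
\begin{enumerate}
\item[(a)] If some points of $\operatorname{ax}(A)$ and $\operatorname{ax}(B)$ have distance at most $r$, then $|t|\le\cosh r$.
\item[(b)] If $t^2\ne1$, the set of $(w,w')\in\operatorname{ax}(A)\times\operatorname{ax}(B)$ with $\operatorname{dist}(w,w')\le r$ has measure at most $4r\operatorname{arcsinh}(\sinh r/|1-t^2|^{1/2})$.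
\item[(c)] Put $\|A\|^2=x^2+\frac12(y^2+z^2)$. Then $Q(A)\le\|A\|^2$. If $\operatorname{dist}(o,\operatorname{ax}(A))\le1$, the entries of $A$ are at most $3\sqrt{Q(A)}$ in absolute value.
\end{enumerate}
\end{lemma}

\begin{proof}
Normalize $Q(A)=Q(B)=1$. Choose an orthogonal basis $A_0,A_1$ of $A^\perp$ with $A_0\in\mathbb H^2$ and $Q(A_1)=1$, so that $w(s)=\cosh s\,A_0+\sinh s\,A_1$ parametrizes $\operatorname{ax}(A)$ by arc length. Write $B=tA+\alpha A_0+\beta A_1$; then $\beta^2-\alpha^2=1-t^2$ and
\[
b(w(s),B)=-\alpha\cosh s+\beta\sinh s=\tfrac12\big((\beta-\alpha)e^s-(\beta+\alpha)e^{-s}\big).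
\]
Let $t^2\ne1$ and $m=|1-t^2|^{1/2}$. The product of $\beta-\alpha$ and $\beta+\alpha$ is $1-t^2$, so after a shift of $s$ the quantity $\sinh\operatorname{dist}(w(s),\operatorname{ax}(B))$ equals $m|\sinh s|$ if $t^2<1$ and $m\cosh s$ if $t^2>1$. Part (a) is trivial for $t^2\le1$; for $t^2>1$ the hypothesis gives $m\le\sinh r$, that is, $t^2\le\cosh^2r$. For (b), in both cases $w(s)$ is within $r$ of $\operatorname{ax}(B)$ only if $m|\sinh s|\le\sinh r$, and for each $s$ the points $w'$ fill an interval of length at most $2r$. For (c), $b(o,A)=\frac12(z-y)$, so $\|A\|^2=Q(A)+2b(o,A)^2$. By \eqref{eq:dist} this is at most $(1+2\sinh^21)Q(A)<4Q(A)$, and the entries are at most $\sqrt2\,\|A\|$.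
\end{proof}

\subsection{Compact flat tori}

Let $L=\{X\in M_2(\mathcal O):\operatorname{tr}X=0\}$. Groups act on $L$ by conjugation, and $\Gamma X$ denotes the orbit. Call $X\in L$ \emph{admissible} if $d=Q(X)$ is totally positive and not a square in $F$. Then $K=F+FX\cong F(\sqrt d)$ is a totally real quadratic extension of $F$ inside $M_2(F)$. It is the centralizer of $X$, its elements of trace zero form the line $FX$, and on $K$ the determinant is $N_{K/F}$. We write $k\mapsto\bar k$ for the conjugation of $K/F$. Put
\[
\Phi_X=\prod_{j=1}^n\operatorname{ax}(\sigma_j(X))\subset\mathcal H,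
\]
an oriented maximal flat, with $\gamma\Phi_X=\Phi_{\gamma X\gamma^{-1}}$ as oriented flats for $\gamma\in\Gamma(1)$.

Let $\mathcal O_K^1$ be the group of units of $\mathcal O_K$ of relative norm $1$. Its rank is $(2n-1)-(n-1)=n$ by Dirichlet's theorem. Let $\tilde\sigma_j$ be the embedding of $K$ over $\sigma_j$ with $\tilde\sigma_j(X)>0$. For $u\in\mathcal O_K^1$ the matrix $\sigma_j(u)$ has the eigenvalues $\tilde\sigma_j(u)^{\pm1}$ on the eigenlines of $\sigma_j(X)$, so $u$ translates $\Phi_X\cong\mathbb R^n$ by the vector $(2\log|\tilde\sigma_j(u)|)_j$. The stabilizer $\Gamma_X=\Gamma\cap K$ of $X$ in $\Gamma$ is contained in $\mathcal O_K^1$, and it has finite index, since it contains every $u\in\mathcal O_K^1$ with $u-1\in\mathfrak p^\ell(\mathcal O+\mathcal OX)$. Being torsion-free of rank $n$ and discrete, it acts on $\Phi_X$ as a lattice of translations. So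
\[
c_X=\Gamma_X\backslash\Phi_X
\]
is a compact oriented flat torus with a totally geodesic immersion into $Y$ whose image depends only on $\Gamma X$. If $d$ were a square, $K$ would be $F\times F$, the norm-one units would have rank $n-1$, and the quotient would not be compact.

\begin{example}
Let $F=\mathbb Q(\sqrt2)$ with $\sigma_1(\sqrt2)>0$, and $X=\begin{pmatrix}0&1\\3&0\end{pmatrix}$. Then $d=3$, $K=\mathbb Q(\sqrt2,\sqrt3)$, and both factors of $\Phi_X$ are the geodesic with endpoints $\pm1/\sqrt3$. The matrices $2+X$ and $5+2\sqrt2X$ have determinant $4-3=25-24=1$. They translate $\Phi_X$ by $2\log(2+\sqrt3)\,(1,1)$ and $2\log(5+2\sqrt6)\,(1,-1)$. Suitable powers lie in $\Gamma$ and generate a subgroup of finite index in $\Gamma_X$.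
\end{example}

The value $t^2=1$ in Lemma~\ref{lem:geod}, where two axes are equal or asymptotic, does not occur for nonproportional rational matrices.

\begin{lemma}\label{lem:aniso}
If $X$ is admissible and $W\in\mathfrak{sl}_2(F)\setminus FX$, then $Q(X)Q(W)\ne b(X,W)^2$.
\end{lemma}

\begin{proof}
Otherwise $Z=W-\frac{b(X,W)}{Q(X)}X\ne0$ satisfies $Q(Z)=0=b(X,Z)$, that is, $Z^2=0$ and $XZ=-ZX$. Then $X$ preserves the line $\ker Z\subset F^2$, so it has an eigenvalue in $F$ and $Q(X)$ is a square.
\end{proof}

The next lemma provides the wide collar of the model case. Two distinct lifts of $c_X$ are congruent modulo $\mathfrak p^\ell$, and a nonzero element of $\mathfrak p^{2\ell}$ cannot be small at all real places.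

\begin{lemma}[repulsion]\label{lem:repulsion}
Let $X$ be admissible, $d=Q(X)$, $X'\in\Gamma X$, $X'\ne X$, and suppose that for each $j$ some points of $\operatorname{ax}(\sigma_j(X))$ and $\operatorname{ax}(\sigma_j(X'))$ have distance at most $r$. Then $N(d)\ge(2+2\cosh r)^{-n}D^2$. In particular, if $N(d)<4^{-n}D^2$, then $c_X\to Y$ is an embedding and $c_X$ is a flat cycle.
\end{lemma}

\begin{proof}
Let $b=b(X,X')$. Since $X'-X\in\mathfrak p^\ell L$ and $Q(X')=d$, we have $2d-2b=Q(X'-X)\in\mathfrak p^{2\ell}$. If $b=d$, then $X'=\lambda X$ by Lemma~\ref{lem:aniso}, and $\lambda d=b=d$ gives $X'=X$, a contradiction. So $D^2\le|N(2d-2b)|\le\prod_j2\sigma_j(d)(1+\cosh r)$ by Lemma~\ref{lem:geod}(a). For the last statement, let $w$ and $\gamma w$ both lie in $\Phi_X$, with $\gamma\in\Gamma$. Then $\Phi_X$ meets $\Phi_{\gamma X\gamma^{-1}}$, so $\gamma\in\Gamma_X$ by the case $r=0$. Thus $c_X\to Y$ is an injective immersion of a compact manifold.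
\end{proof}

\section{Harmonic projections}\label{sec:spectral}

\subsection{The Laplacian and its gap}

Let $\Lambda\subset G$ be a discrete torsion-free subgroup and $Y'=\Lambda\backslash\mathcal H$, a complete manifold. Since $G$ preserves each factor, forms on $Y'$ have a multidegree $(a_1,\dots,a_n)$ with $a_j\in\{0,1,2\}$. Let $\mathcal E$ be the bundle of real $n$-forms of multidegree $(1,\dots,1)$. Every other component of an $n$-form has degree $2$ in some factor and vanishes on a product of geodesics. The Hodge Laplacian $\Delta=(\mathrm d+\mathrm d^*)^2$ equals $\sum_j\Delta_j$, with $\Delta_j$ the Hodge Laplacian in the $j$-th factor, so it preserves multidegrees. On a complete manifold $\mathrm d+\mathrm d^*$ and $\Delta$ are essentially self-adjoint on compactly supported smooth forms. In particular a smooth $L^2$ form with $\Delta h=0$ pointwise lies in the kernel of the self-adjoint operator $\Delta$; conversely, elements of this kernel are smooth and satisfy $(\mathrm d+\mathrm d^*)h=0$, so those of pure degree are closed. From now on $\Delta$ acts on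 $L^2(Y';\mathcal E)$, and $P$ is the orthogonal projection to $\ker\Delta$. Nothing is lost for flats: the harmonic projection of the introduction lies in $\mathcal E$.

\begin{proposition}[spectral gap]\label{prop:gap}
The spectrum of $\Delta$ on $L^2(Y;\mathcal E)$ lies in $\{0\}\cup[\lambda_0,\infty)$ with $\lambda_0=\frac3{16}$.
\end{proposition}

Only the independence of $\lambda_0$ from $\ell$ matters below. This is where it is used, on the analytic side, that $\Gamma$ is a congruence subgroup.

\begin{proof}
\emph{From forms to representations.} A complex $1$-form on $\mathbb H^2$ is a sum of forms of type $(1,0)$ and $(0,1)$, and these lift to functions on $\mathrm{SL}_2(\mathbb R)$ of weight $\pm2$ for the right action of $\mathrm{SO}(2)$. So $L^2(Y;\mathcal E)\otimes\mathbb C$ is the sum of the weight spaces of weights $(\pm2,\dots,\pm2)$ for $\mathrm{SO}(2)^n$ in $L^2(\Gamma\backslash G)$, and $\Delta_j$ acts as minus the Casimir operator of the $j$-th factor, normalized to give the hyperbolic Laplacian in weight $0$. Decompose $L^2(\Gamma\backslash G)$ into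 irreducible unitary representations $\pi_1\otimes\dots\otimes\pi_n$. An irreducible unitary representation of $\mathrm{SL}_2(\mathbb R)$ with a vector of weight $\pm2$ is an even unitary principal series, on which $\Delta_j=\frac14+\nu^2$ with $\nu$ real; a complementary series, on which $\Delta_j=\frac14-s^2$ with $0<s<\frac12$; or a discrete series $D_2^\pm$, on which $\Delta_j=0$. It suffices to show that only $s<\frac14$ occurs. For then each $\Delta_j$ acts by $0$ or by a number at least $\frac14-\frac1{16}=\lambda_0$, and so does the sum.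

\emph{The automorphic spectrum.} By strong approximation $L^2(\Gamma\backslash G)$ is the space of invariants of a compact open subgroup of the finite adelic points in $L^2(\mathrm{SL}_2(F)\backslash\mathrm{SL}_2(\mathbb A_F))$, which is the sum of a residual, a continuous and a cuspidal part. The constant terms of the Eisenstein series are governed by the quotients $\xi(s,\chi)/\xi(s+1,\chi)$ of completed Hecke $L$-functions, which have a pole in $\operatorname{Re}s>0$ only for trivial $\chi$ and $s=1$. So the residual part consists of the constants, which have no vector of weight $\pm2$. The continuous part consists of unitary principal series at every real place. Every cuspidal constituent occurs in the restriction of a cuspidal representation $\pi$ of $\mathrm{GL}_2(\mathbb A_F)$ with unitary central character \cite{LL}. For such $\pi$ one has $s<\frac14$ at every real place \cite{GJ}: if $\pi$ is dihedral, it is tempered and no complementary series occurs; otherwise its adjoint lift is a cuspidal representation of $\mathrm{GL}_3(\mathbb A_F)$, whose component at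 the place in question is generic and unitary with exponents $2s,0,-2s$, and the exponents of a generic unitary representation are smaller than $\frac12$.
\end{proof}

\subsection{Pairing flats through functions of the Laplacian}

Integration over a flat is not an $L^2$ vector, so we first give a meaning to expressions $\langle c,\varphi(\Delta)c'\rangle$. By a \emph{compact flat} in $Y'$ we mean a quotient $c=\Lambda_0\backslash\Phi$ of an oriented product of geodesics by a subgroup $\Lambda_0\subset\Lambda$ acting as a lattice of translations, with its map to $Y'$. Let $I_c(\omega)=\int_c\omega$. By interior elliptic estimates a form $\omega$ in the domain of $(1+\Delta)^n$ has $2n$ derivatives locally in $L^2$. As $2n>\frac12\dim\mathcal H$, Sobolev's theorem shows that $\omega$ is continuous and $|I_c(\omega)|\le C_c\|(1+\Delta)^n\omega\|$. The Riesz theorem, applied to $I_c\circ(1+\Delta)^{-n}$, gives $u_c\in L^2(Y';\mathcal E)$ with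
\[
I_c(\omega)=\langle(1+\Delta)^n\omega,u_c\rangle\qquad\text{for all }\omega\in\operatorname{dom}(1+\Delta)^n .
\]
For a real Borel function $\varphi$ on $[0,\infty)$ with $(1+\lambda)^{2n}\varphi(\lambda)$ bounded, define
\[
\langle c,\varphi(\Delta)c'\rangle=\langle u_c,(1+\Delta)^{2n}\varphi(\Delta)u_{c'}\rangle .
\]
This is symmetric in $c,c'$ and linear in $\varphi$. If $\varphi\ge0$ on the spectrum, then for any finite family of compact flats the matrix $(\langle c,\varphi(\Delta)c'\rangle)$ is positive semidefinite, since its quadratic form at $(a_c)$ is $\langle u,(1+\Delta)^{2n}\varphi(\Delta)u\rangle$ with $u=\sum a_cu_c$. Put $Pc=Pu_c$. For $h\in\ker\Delta$ we have $\langle h,Pc\rangle=\langle(1+\Delta)^nh,u_c\rangle=I_c(h)$, so $Pc$ is the harmonic projection of $c$, and $\langle c,1_{\{0\}}(\Delta)c'\rangle=\langle Pc,Pc'\rangle$.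

\begin{lemma}\label{lem:homology}
For any set of flat cycles $c$ in $Y$, $\ \dim_{\mathbb Q}V(\mathfrak p^\ell)\ge\dim_{\mathbb R}\operatorname{span}\{Pc\}$.
\end{lemma}

\begin{proof}
The left side is the real dimension of $V(\mathfrak p^\ell)\otimes\mathbb R\subset H_n(Y;\mathbb R)$. If $\sum a_c[c]=0$ with real $a_c$, then $\sum a_cI_c(h)=0$ for every $h\in\ker\Delta$, because $h$ is smooth and closed. Hence $\sum a_cPc=0$. So $[c]\mapsto Pc$ extends to a linear surjection between the spans.
\end{proof}

When $\varphi(\Delta)$ has a kernel of bounded range, the pairing is the expected double integral. For $w\in c$ let $\epsilon_c(w)\in\mathcal E_w$ be the unit covector dual to the oriented unit volume vector of $c$, so that $I_c(\omega)=\int_c\langle\omega,\epsilon_c\rangle\,\mathrm dw$.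

\begin{lemma}\label{lem:kernel}
Let $\varphi$ be as above, and suppose that $\varphi(\Delta)$ has a smooth kernel $\mathcal K(w,w')\in\operatorname{Hom}(\mathcal E_{w'},\mathcal E_w)$ vanishing for $\operatorname{dist}(w,w')\ge r$. Then
\[
\langle c,\varphi(\Delta)c'\rangle=\int_c\int_{c'}\langle\mathcal K(w,w')\epsilon_{c'}(w'),\epsilon_c(w)\rangle\,\mathrm dw'\,\mathrm dw .
\]
\end{lemma}

\begin{proof}
Let $\omega(w)=\int_{c'}\mathcal K(w,w')\epsilon_{c'}(w')\,\mathrm dw'$, a smooth form with compact support; the right side is $I_c(\omega)$. For compactly supported smooth $\eta$, the symmetry $\mathcal K(w,w')^*=\mathcal K(w',w)$ gives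
\[
\langle\eta,\omega\rangle=I_{c'}(\varphi(\Delta)\eta)=\langle(1+\Delta)^n\varphi(\Delta)\eta,u_{c'}\rangle=\langle\eta,(1+\Delta)^n\varphi(\Delta)u_{c'}\rangle .
\]
So $\omega=(1+\Delta)^n\varphi(\Delta)u_{c'}$, and $I_c(\omega)=\langle(1+\Delta)^{2n}\varphi(\Delta)u_{c'},u_c\rangle$.
\end{proof}

Kernels of bounded range come from the wave equation. Say that $f\colon\mathbb R\to\mathbb R$ has \emph{range $r$} if $f(x)=\int\hat f(s)\cos(sx)\,\mathrm ds$ with $\hat f\in C_c^\infty(-r,r)$ real and even. Then $f$ is an even Schwartz function and $f(\sqrt\Delta)=\int\hat f(s)\cos(s\sqrt\Delta)\,\mathrm ds$. All operators $\Delta^af(\sqrt\Delta)\Delta^{a'}$ are bounded, so $f(\sqrt\Delta)$ has a smooth kernel. The form $\cos(s\sqrt\Delta)\omega$ solves the wave equation with initial data $(\omega,0)$, and waves propagate at unit speed, so the kernel vanishes for $\operatorname{dist}\ge r$. Let $\kappa=\kappa_f$ be the kernel on $\mathcal H$ itself. It is $G$-equivariant, and $G$ is transitive on $\mathcal H$, so $\kappa$ is bounded by a constant depending only on $f$ and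 $n$. On $Y'$ the kernel is $\sum_{\lambda\in\Lambda}\kappa(w,\lambda w')$, with $\lambda$ identifying fibers. Indeed the lift to $\mathcal H$ of a solution of the wave equation on $Y'$ solves the wave equation with the lifted data, and near a given point and for $|s|<r$ it is unchanged if the data are cut off outside a large ball. Note that $\operatorname{dist}(w,w')<r$ implies $\operatorname{dist}(w_j,w'_j)<r$ for each $j$.

On $Y$, insert this kernel in Lemma~\ref{lem:kernel} and combine the sum over $\Gamma_{X'}$ with the integral over $c_{X'}$. Since $\Gamma/\Gamma_{X'}$ is in bijection with $\Gamma X'$, we get for admissible $X,X'$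
\begin{equation}\label{eq:unfold}
\langle c_X,f(\sqrt\Delta)c_{X'}\rangle=\int_{\Gamma_X\backslash\Phi_X}\ \sum_{W\in\Gamma X'}\ \int_{\Phi_W}\langle\kappa(w,w')\epsilon_{\Phi_W}(w'),\epsilon_{\Phi_X}(w)\rangle\,\mathrm dw'\,\mathrm dw .
\end{equation}

\subsection{A majorant and a minorant of the projection}

Choose $\psi\in C_c^\infty(-\frac12,\frac12)$ real and even with $\int\psi=1$, and for $T\ge1$ put
\[
f^+(x)=\Big(\int\psi(s)\cos(sx)\,\mathrm ds\Big)^2,\qquad f^-_T(x)=f^+(Tx)\,(1-x^2/\lambda_0).
\]
The function $f^+$ has range $1$, with $\hat f^+=\psi*\psi$. The function $f^-_T$ has range $T$, since dilation by $T$ stretches the support of the transform by $T$ and multiplication by $x^2$ corresponds to $-\partial_s^2$. As $f^+\ge0$ and $f^+(0)=f^-_T(0)=1$,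
\begin{equation}\label{eq:sandwich}
1_{\{0\}}(\lambda)\le f^+(\sqrt\lambda)\quad(\lambda\ge0),\qquad f^-_T(\sqrt\lambda)\le1_{\{0\}}(\lambda)\quad(\lambda\in\{0\}\cup[\lambda_0,\infty)).
\end{equation}
The minorant is useful only if the contribution of a flat to itself in \eqref{eq:unfold} is positive. For $f$ of finite range, an oriented product of geodesics $\Phi$ and $w\in\Phi$, let
\[
I(f)=\int_\Phi\langle\kappa_f(w,w')\epsilon_\Phi(w'),\epsilon_\Phi(w)\rangle\,\mathrm dw' .
\]
This does not depend on $\Phi$ and $w$, because $G$ is transitive on such pairs up to orientation, and a change of orientation changes both covectors. To evaluate it we may therefore choose the most convenient quotient, a product of cylinders, where the harmonic form of the model case is available.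

\begin{lemma}\label{lem:cylinder}
There is $T\ge1$, depending only on $n$, with $I(f^-_T)\ge\frac12\pi^{-n}$.
\end{lemma}

\begin{proof}
Let $\Lambda\cong\mathbb Z^n$ be generated by the unit translations along the $j$-th geodesic of $\Phi$, acting on the $j$-th factor. Then $Y'=\Lambda\backslash\mathcal H$ is a product of cylinders with metrics $\mathrm du_j^2+\cosh^2u_j\,\mathrm ds_j^2$, $s_j\in\mathbb R/\mathbb Z$, and $c_0=\Lambda\backslash\Phi$ has volume $1$. Unfolding on $Y'$ gives
\[
I(f)=\langle c_0,f(\sqrt\Delta)c_0\rangle=\int_{[0,\infty)}f(\sqrt\lambda)\,\mathrm d\mu_0(\lambda),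
\]
where $\mu_0$ is $(1+\lambda)^{2n}$ times the spectral measure of $u_{c_0}$. So $\mu_0\ge0$, $\int(1+\lambda)^{-2n}\mathrm d\mu_0<\infty$ and $\mu_0(\{0\})=\|Pc_0\|^2$. Each $\mathrm ds_j$ is closed and coclosed on its cylinder, with squared norm $\int_{\mathbb R}\mathrm du/\cosh u=\pi$. Hence $\omega_0=\mathrm ds_1\wedge\dots\wedge\mathrm ds_n$ lies in $\ker\Delta$, $\|\omega_0\|^2=\pi^n$, and $\langle\omega_0,Pc_0\rangle=\int_{c_0}\omega_0=1$. Therefore $\mu_0(\{0\})\ge\pi^{-n}$. For $\lambda>0$ we have $f^-_T(\sqrt\lambda)\to0$ as $T\to\infty$, and since $f^+$ is a Schwartz function, $|f^-_T(\sqrt\lambda)|\ll(1+\sqrt\lambda)^{-4n-2}(1+\lambda/\lambda_0)\ll(1+\lambda)^{-2n}$ uniformly in $T\ge1$. By dominated convergence $I(f^-_T)\to\mu_0(\{0\})$.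
\end{proof}

Fix this $T$. We can now prove the analog of Proposition~\ref{prop:model}.

\begin{lemma}\label{lem:trace}
If $X$ is admissible and $N(Q(X))<(2+2\cosh T)^{-n}D^2$, then $c_X$ is a flat cycle and $\|Pc_X\|^2\ge\frac12\pi^{-n}\operatorname{vol}(c_X)$.
\end{lemma}

\begin{proof}
The first claim is in Lemma~\ref{lem:repulsion}. By Proposition~\ref{prop:gap} and \eqref{eq:sandwich}, $\|Pc_X\|^2\ge\langle c_X,f^-_T(\sqrt\Delta)c_X\rangle$. In \eqref{eq:unfold} with $X'=X$ the kernel vanishes for $\operatorname{dist}\ge T$, so by Lemma~\ref{lem:repulsion} with $r=T$ only $W=X$ contributes. Its contribution is $\operatorname{vol}(c_X)I(f^-_T)$.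
\end{proof}

For a finite family $\mathcal C$ of flat cycles, repetitions allowed, let $M=(\langle Pc,Pc'\rangle)$ and $\widetilde M=(\langle c,f^+(\sqrt\Delta)c'\rangle)$. By \eqref{eq:sandwich}, $\widetilde M-M$ is positive semidefinite; no gap is needed here. Lemmas~\ref{lem:homology} and~\ref{lem:rank} give, if $M\ne0$,
\begin{equation}\label{eq:rank}
\dim V(\mathfrak p^\ell)\ \ge\ \dim\operatorname{span}\{Pc:c\in\mathcal C\}=\operatorname{rank}M\ \ge\ \frac{(\operatorname{tr}M)^2}{\operatorname{tr}\widetilde M^2}.
\end{equation}
The rest of the proof is arithmetic.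

\section{The family of tori}\label{sec:family}

We want all $X$ with $Q(X)$ of size $\rho$ at every real place, except those with bad arithmetic. Fix $w_0\in\mathcal H$ with trivial stabilizer in $\mathrm{PSL}_2(\mathcal O)$, and $\delta\in(0,1)$ such that $U=\{w:\operatorname{dist}(w_j,w_{0,j})\le\delta\text{ for all }j\}$ is disjoint from its translates by nontrivial elements of $\mathrm{PSL}_2(\mathcal O)$. For a constant $a_0$ to be chosen, let $\mathcal F_0$ be the set of $X\in L$ such that
\begin{enumerate}
\item[(F1)] $\rho\le\sigma_j(Q(X))\le2\rho$ and $\operatorname{dist}(w_{0,j},\operatorname{ax}(\sigma_j(X)))\le\delta/2$ for all $j$;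
\item[(F2)] $X\equiv\begin{pmatrix}0&1\\1&0\end{pmatrix}\bmod\mathfrak p$;
\item[(F3)] every ideal $\mathfrak a\subset\mathcal O$ with $\mathfrak a^2\mid Q(X)$ has $N\mathfrak a\le E^{a_0}$.
\end{enumerate}
Condition (F2) puts $X$ in a normal form over $\mathcal O_{\mathfrak p}$. Condition (F3) says that $Q(X)$ is nearly squarefree. It excludes squares, whose flats are not compact in $Y$; it excludes large multiples $fX'$, for which many members of the family could share one flat; and it makes $\mathcal O+\mathcal OX$ nearly maximal in $\mathcal O_K$.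

\begin{lemma}\label{lem:count}
For a suitable $a_0$ depending only on $F$ and $\mathfrak p$, $\ \#\mathcal F_0\gg D^{3/2}$.
\end{lemma}

\begin{proof}
Embed $L$ as a lattice in $\mathfrak{sl}_2(\mathbb R)^n\cong\mathbb R^{3n}$. Condition (F1) describes $\rho^{1/2}\Omega$, where $\Omega$ is the set of $(A_j)$ with $1\le Q(A_j)\le2$ and $\operatorname{dist}(w_{0,j},\operatorname{ax}(A_j))\le\delta/2$. The set $\Omega$ contains a cube, so $\rho^{1/2}\Omega$ contains $\gg\rho^{3n/2}=D^{3/2}$ points of the coset of $\mathfrak pL$ given by (F2). Conjugating $w_{0,j}$ to $o$ by a fixed matrix and applying Lemma~\ref{lem:geod}(c), we see that $\Omega$ is bounded.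

We bound the number of $X=\begin{pmatrix}x&y\\z&-x\end{pmatrix}$ that satisfy (F1) but not (F3). The conjugates of the entries are $\ll\rho^{1/2}$. For given $d=Q(X)$ there are $\ll D^{1/2}$ choices of $x$ by Lemma~\ref{lem:box}. If $x^2\ne d$, then $yz=d-x^2$ has $\preceq1$ solutions by Lemma~\ref{lem:div}(b). If $x^2=d$, which holds for at most two $x$, then $y=0$ or $z=0$, and there are $\ll D^{1/2}$ pairs. So there are at most $D^{1/2}E^{C_1}$ matrices for each $d$, with $C_1$ independent of $a_0$. For each $\mathfrak a$ there are $\ll D/N\mathfrak a^2$ nonzero $d\in\mathfrak a^2$ with conjugates at most $2\rho$, by Lemma~\ref{lem:box}. The number of ideals of norm at most $t$ is $\ll t$, so $\sum_{N\mathfrak a>t}N\mathfrak a^{-2}\ll t^{-1}$. In total $\ll D^{3/2}E^{C_1-a_0}$ matrices are discarded. With $a_0=C_1+1$ this is $\ll D^{3/2}/E$, which is negligible.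
\end{proof}

Fix this $a_0$. Let $\mathcal F=\Gamma(1)\mathcal F_0$ and $\mathcal C=\Gamma\backslash\mathcal F$. The set $\mathcal C$ is finite, because $\mathcal F_0$ is finite and $\Gamma$ has finite index. An orbit $\Gamma X\in\mathcal C$ stands for the torus $c_X$, and we put $S=\sum_{c\in\mathcal C}\operatorname{vol}(c)$. The \emph{content} $\mathfrak a_X$ of $X\in L$ is the ideal generated by its entries. We write $\mathcal O[X]=\mathcal O+\mathcal OX$ and $\mathcal O_{K,\mathfrak p}=\mathcal O_K\otimes_{\mathcal O}\mathcal O_{\mathfrak p}$.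

\begin{lemma}\label{lem:props}
Let $X\in\mathcal F$, $d=Q(X)$ and $K=F+FX$.
\begin{enumerate}
\item[(a)] $\rho\le\sigma_j(d)\le2\rho$ for all $j$, $X$ is admissible, $c_X$ is a flat cycle, and $\|Pc_X\|^2\gg\operatorname{vol}(c_X)$.
\item[(b)] $\{\lambda\in F:\lambda X\in L\}=\mathfrak a_X^{-1}$, and the number of $\lambda\in\mathfrak a_X^{-1}$ with $|\sigma_j(\lambda)|\le C$ for all $j$ is $\preceq1$.
\item[(c)] $d\in\mathcal O_{\mathfrak p}^\times$, and $X$ is conjugate under $\mathrm{GL}_2(\mathcal O_{\mathfrak p})$ to $X_d=\begin{pmatrix}0&1\\d&0\end{pmatrix}$.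
\item[(d)] There is an ideal $\mathfrak g\subset\mathcal O$ with $\mathfrak g\mathcal O_K\subset\mathcal O[X]$ and $4d\mathcal O=\mathfrak d_{K/F}\mathfrak g^2$, where $\mathfrak d_{K/F}$ is the relative discriminant. It satisfies $N\mathfrak g\preceq1$ and $2d\in\mathfrak g$, and $\mathfrak p^{e_0}\mathcal O_{K,\mathfrak p}\subset\mathcal O_{\mathfrak p}[X]$.
\end{enumerate}
\end{lemma}

\begin{proof}
All statements are invariant under $\Gamma(1)$, so let $X=\begin{pmatrix}x&y\\z&-x\end{pmatrix}\in\mathcal F_0$.

(a) If $d=f^2$, then $f\in\mathcal O$ and $\mathfrak a=(f)$ has $N\mathfrak a\ge D^{1/2}>E^{a_0}$, against (F3). Since $N(d)\le2^nD$, Lemma~\ref{lem:trace} applies.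

(b) The first claim is the definition of the content. From $d=x^2+yz$ we get $\mathfrak a_X^2\mid d$, so $N\mathfrak a_X\le E^{a_0}$, and Lemma~\ref{lem:box} bounds the number of $\lambda$ by $C(1+N\mathfrak a_X)$.

(c) By (F2), $d\equiv y\equiv1\bmod\mathfrak p$. The vectors $f_2=\binom01$ and $f_1=Xf_2=\binom y{-x}$ form a basis of $\mathcal O_{\mathfrak p}^2$, of determinant $y$, and $Xf_1=df_2$, $Xf_2=f_1$.

(d) The module $\mathcal O_K/\mathcal O$ is torsion-free of rank $1$, so its submodule $\mathcal O[X]/\mathcal O$ equals $\mathfrak g\cdot(\mathcal O_K/\mathcal O)$ for an ideal $\mathfrak g$; thus $\mathcal O[X]=\mathcal O+\mathfrak g\mathcal O_K$. The discriminant of the basis $1,X$ is $4d$, which gives the formula. From $\mathfrak g^2\mid4d$ we get $\mathfrak g^2\mid(2d)^2$, so $2d\in\mathfrak g$; we get $\operatorname{ord}\mathfrak g\le e_0$ by (c), whence the last inclusion; and $\mathfrak h=\mathfrak g/\gcd(\mathfrak g,2\mathcal O)$ satisfies $\mathfrak h^2\mid d$, as one sees prime by prime, so $N\mathfrak g\le2^nE^{a_0}$.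
\end{proof}

\begin{lemma}\label{lem:total}
$\operatorname{tr}M\gg S\gg JD^{3/2}$.
\end{lemma}

\begin{proof}
The first inequality is Lemma~\ref{lem:props}(a). Let $\mu=\sum_{X\in\mathcal F}\operatorname{vol}_{\Phi_X}$, a $\Gamma(1)$-invariant measure on $\mathcal H$. For a fundamental domain $\mathcal D$ of $\Gamma$ and an orbit $\Gamma X$, $\sum_{\gamma\in\Gamma/\Gamma_X}\operatorname{vol}(\gamma\Phi_X\cap\mathcal D)=\operatorname{vol}(c_X)$, because the sets $\gamma^{-1}\mathcal D$ together form a fundamental domain of $\Gamma_X$. So $S=\mu(\mathcal D)$. The translates of $U$ by representatives of the $J/2$ cosets of $\Gamma$ in $\mathrm{PSL}_2(\mathcal O)$ embed disjointly in $Y$, so $S\ge\frac J2\mu(U)$. A geodesic at distance at most $\delta/2$ from the center of a disk of radius $\delta$ has length at least $\delta$ inside it, by the triangle inequality. So $\mu(U)\ge\delta^n\#\mathcal F_0\gg D^{3/2}$.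
\end{proof}

\section{The volume of one torus}\label{sec:volume}

The volume of $c_X$ is an index times a regulator. The index is bounded by counting norm-one units modulo $\mathfrak p^\ell$, which form a one-dimensional group; we need this count with an additional congruence condition for Section~\ref{sec:mult}. Let $\mathcal O_{K,\mathfrak p}^1$ be the group of elements of norm $1$ in $\mathcal O_{K,\mathfrak p}$.

\begin{lemma}\label{lem:local}
Let $X\in\mathcal F$ and $0\le m\le\ell$. The elements $u\in\mathcal O_{K,\mathfrak p}^1$ with $u\equiv1\bmod\mathfrak p^m\mathcal O_{K,\mathfrak p}$ lie in at most $4q^{3e_0}q^{\ell-m}$ classes modulo $\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$.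
\end{lemma}

\begin{proof}
Write $u=x+yX$ with $x,y\in F_{\mathfrak p}$ and $x^2-dy^2=1$. By Lemma~\ref{lem:props}(d), $x,y\in\mathfrak p^{-e_0}$ and $x-1,y\in\mathfrak p^{m-e_0}$. The classes of $x$ and $y$ modulo $\mathfrak p^\ell$ determine the class of $u$, so we count pairs of classes. Recall that $d$ is a unit.

\emph{Elements with $\operatorname{ord}x\le0$.} There are at most $q^{\ell-m+e_0}$ classes of $y$. If $(x,y)$ and $(x',y')$ have $y\equiv y'\bmod\mathfrak p^\ell$, then $(x-x')(x+x')=d(y-y')(y+y')\in\mathfrak p^{\ell-e_0}$. The sum of the two factors on the left is $2x$, of valuation at most $e_0$. So one factor has valuation at most $e_0$, and $x\equiv\pm x'\bmod\mathfrak p^{\ell-2e_0}$. This leaves at most $2q^{2e_0}$ classes of $x$ for each class of $y$, and at most $2q^{3e_0}q^{\ell-m}$ pairs.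

\emph{Elements with $\operatorname{ord}x>0$.} Then $dy^2=x^2-1$ is a unit, so $\operatorname{ord}y=0$; and $x-1$ is a unit, so $m\le e_0$. There are at most $q^\ell$ classes of $x$. If $x\equiv x'\bmod\mathfrak p^\ell$, then $(y-y')(y+y')\in\mathfrak p^\ell$ and $\operatorname{ord}(2y)=e_0$, so $y\equiv\pm y'\bmod\mathfrak p^{\ell-e_0}$. This gives at most $2q^{\ell+e_0}\le2q^{2e_0}q^{\ell-m}$ pairs.
\end{proof}

\begin{lemma}\label{lem:cosets}
Let $X\in\mathcal F$. A subset of $\mathcal O_K^1$ that meets at most $k$ classes modulo $\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$ meets $\preceq k$ cosets of $\Gamma_X$.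
\end{lemma}

\begin{proof}
Two elements of $\mathcal O_K$ congruent modulo $\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$ are congruent modulo $\mathfrak p^\ell\mathcal O_K$, and a class modulo $\mathfrak p^\ell\mathcal O_K$ splits into $N(\mathfrak g)^2\preceq1$ classes modulo $\mathfrak g\mathfrak p^\ell\mathcal O_K$. If $u,u'\in\mathcal O_K^1$ are congruent modulo $\mathfrak g\mathfrak p^\ell\mathcal O_K$, then $u'/u-1\in\mathfrak g\mathfrak p^\ell\mathcal O_K\subset\mathfrak p^\ell\mathcal O[X]\subset\mathfrak p^\ell M_2(\mathcal O)$ and $\det(u'/u)=1$, so $u'/u\in\Gamma_X$.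
\end{proof}

\begin{lemma}\label{lem:volume}
$\operatorname{vol}(c_X)\preceq D^{3/2}$ for $X\in\mathcal F$.
\end{lemma}

\begin{proof}
Let $R^1$ be the covolume of the lattice $\{(\log|\tilde\sigma_j(u)|)_j:u\in\mathcal O_K^1\}$ in $\mathbb R^n$. By the formula for the translation vectors, $\operatorname{vol}(c_X)\le2^n[\mathcal O_K^1:\Gamma_X]R^1$. Lemma~\ref{lem:local} with $m=0$ and Lemma~\ref{lem:cosets} give $[\mathcal O_K^1:\Gamma_X]\preceq D$. It remains to show $R^1\preceq D^{1/2}$.

\emph{Comparison with the regulator $R_K$.} For $u\in\mathcal O_K^\times$ we have $u^2=N_{K/F}(u)\cdot u/\bar u\in\mathcal O^\times\mathcal O_K^1$, so $[\mathcal O_K^\times:\mathcal O^\times\mathcal O_K^1]\le2^{2n}$. In the logarithmic space $\mathbb R^{2n}$ of $K$, with coordinates paired over each $\sigma_j$, the lattices of $\mathcal O^\times$ and $\mathcal O_K^1$ consist of vectors of the forms $(l_j,l_j)_j$ and $(l_j,-l_j)_j$, so they are orthogonal. Their covolumes are constant multiples of $R_F$ and $R^1$. Comparing the covolume of their sum with that of the lattice of $\mathcal O_K^\times$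 gives $R_FR^1\ll R_K$.

\emph{Bound for $R_K$.} Let $d_K$ be the discriminant, $h_K$ the class number and $\varrho_K$ the residue of $\zeta_K$ at $s=1$. The class number formula for a totally real field of degree $2n$ reads $h_KR_K=2^{1-2n}d_K^{1/2}\varrho_K$. Put $\xi_K(s)=d_K^{s/2}\pi^{-ns}\Gamma(s/2)^{2n}\zeta_K(s)$, with Euler's gamma function. Hecke's integral representation expresses $\xi_K(s)$, for real $s>1$, as $d_K^{1/2}\varrho_K/(s(s-1))$ plus a nonnegative integral. Hence $d_K^{1/2}\varrho_K\le s(s-1)\xi_K(s)$. Now $d_K=d_F^2N(\mathfrak d_{K/F})\le d_F^2N(4d)\ll D$. Take $s=1+1/\log D$. Then $d_K^{s/2}\ll d_K^{1/2}\ll D^{1/2}$ and $\zeta_K(s)\le\zeta(s)^{2n}\ll(\log D)^{2n}$. So $R_K\le h_KR_K\ll D^{1/2}(\log D)^{2n-1}\preceq D^{1/2}$.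
\end{proof}

\section{How often two tori come close}\label{sec:mult}

By \eqref{eq:unfold}, an off-diagonal entry of $\widetilde M$ is a sum over the $\Gamma_X$-orbits of those $W\in\Gamma X'$ whose flat comes near $\Phi_X$. Call $X,W\in\mathcal F$ \emph{close} if for each $j$ some points of $\operatorname{ax}(\sigma_j(X))$ and $\operatorname{ax}(\sigma_j(W))$ have distance at most $1$. For $W\notin FX$ let
\[
a(X,W)=\operatorname{vol}\{(w,w')\in\Phi_X\times\Phi_W:\operatorname{dist}(w_j,w'_j)\le1\text{ for all }j\}.
\]
First, two flats do not stay close for long.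

\begin{lemma}\label{lem:area}
Let $X,W\in\mathcal F$, $W\notin FX$. Then $a(X,W)\preceq1$, and $a(X,W)=0$ unless $X,W$ are close.
\end{lemma}

\begin{proof}
The second claim is clear from the definitions. Let $X,W$ be close and let $t_j$ be the number of Lemma~\ref{lem:geod} for $\sigma_j(X),\sigma_j(W)$. The element $4Q(X)Q(W)-\operatorname{tr}(XW)^2$ of $\mathcal O$ is nonzero by Lemma~\ref{lem:aniso}, and its $j$-th conjugate is $4\sigma_j(Q(X)Q(W))(1-t_j^2)$. Taking norms, $\prod_j|1-t_j^2|\ge(16\rho^2)^{-n}\gg D^{-2}$. Each factor is at most $\cosh^21$ by Lemma~\ref{lem:geod}(a), so each factor is $\gg D^{-2}$. The set in question is a product over $j$, so Lemma~\ref{lem:geod}(b) gives $a(X,W)\ll(\log D)^n$.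
\end{proof}

Now we count orbits. A matrix $W$ is determined by its component along $X$, that is by $\operatorname{tr}(XW)$, and by its component in $X^\perp$, which is a line over $K$ on which $\Gamma_X$ acts by multiplication. The condition $W\in\Gamma X'$ fixes the second component modulo $\mathfrak p^\ell$. If that component is divisible by $\mathfrak p^i$, the multiplier is fixed only modulo about $\mathfrak p^{\ell-i}$, and up to about $q^i$ orbits remain possible. This leads to the following invariant. Let $L_{\mathfrak p}=L\otimes_{\mathcal O}\mathcal O_{\mathfrak p}$. For $X\in\mathcal F$ and $W\in L$ the \emph{depth} $i(X,W)$ is the largest integer $i$ with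
\[
0\le i\le\ell\qquad\text{and}\qquad W\in\mathcal O_{\mathfrak p}X+\mathfrak p^iL_{\mathfrak p}.
\]
It depends only on $W$ modulo $\mathfrak p^\ell L$, hence only on the orbit $\Gamma W$. That one integer suffices is where the level being a prime power is used.

\begin{lemma}[multiplicity]\label{lem:mult}
For $X,X'\in\mathcal F$, the number of $\Gamma_X$-orbits of $W\in\Gamma X'\setminus FX$ close to $X$ is $\preceq q^{i(X,X')}$.
\end{lemma}

\begin{proof}
Put $d=Q(X)$, $d'=Q(X')$ and $i=i(X,X')$.

\emph{Step 0: the trace.} Let $\beta=\operatorname{tr}(XW)\in\mathcal O$. Then $\beta\equiv\operatorname{tr}(XX')\bmod\mathfrak p^\ell$, and $|\sigma_j(\beta)|\le4\rho\cosh1$ by Lemma~\ref{lem:geod}(a). By Lemma~\ref{lem:box} there are $\ll1+\rho^n/q^\ell=2$ values of $\beta$. This is the point where the size $\rho^n=D$ of the family is matched to the level. Fix $\beta$, which is constant on $\Gamma_X$-orbits, and let $\mathcal W$ be the set of $W$ under consideration with this trace.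

Let $X^\perp=\{Z\in\mathfrak{sl}_2(F):XZ=-ZX\}$, the orthogonal complement of $X$. If $Z\in X^\perp$, then $XZ$ has trace $0$ and anticommutes with $X$. So $X^\perp$ is a left $K$-vector space, of dimension $1$, with $Zk=\bar kZ$. Consequently $Q(kZ)=(kZ)^2=N_{K/F}(k)Q(Z)$, and $tZt^{-1}=t^2Z$ for $t\in\Gamma_X$. For $W\in\mathcal W$ put
\[
Z_W=2dW-\beta X\in L\cap X^\perp,\qquad Q(Z_W)=d(4dd'-\beta^2).
\]
The value $Q(Z_W)$ is the same for all $W\in\mathcal W$, it is nonzero by Lemma~\ref{lem:aniso}, and its norm is $\ll D^3$. Fix $W_1\in\mathcal W$ and put $Z_1=Z_{W_1}$. Every $W\in\mathcal W$ has $Z_W=k_WZ_1$ with $k_W\in K$ and $N_{K/F}(k_W)=1$, and $k_W$ determines $W$.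

\emph{Step 1: the $k_W$ lie in $\preceq1$ cosets of $\mathcal O_K^1$.} The elements $k_W$ need not be integral, so we bound their common denominator. The lattice $L\cap X^\perp$ is a module over $\mathcal O[X]$. Write $\mathcal O_K(L\cap X^\perp)=\mathfrak AZ_1$ with a fractional ideal $\mathfrak A$ of $K$. Each $k_W$ lies in $\mathfrak A$, so $k_W\mathfrak A^{-1}$ is an integral ideal, and its relative norm $\mathfrak m=N_{K/F}(\mathfrak A)^{-1}$ does not depend on $W$. If $k_W\mathfrak A^{-1}=k_{W'}\mathfrak A^{-1}$, then $k_{W'}/k_W\in\mathcal O_K^1$. So it suffices to count integral ideals of $\mathcal O_K$ of relative norm $\mathfrak m$. If $\mathfrak q^a$ exactly divides $\mathfrak m$, the part over $\mathfrak q$ can be chosen in $a+1$ ways if $\mathfrak q$ splits and in at most one way otherwise. So the count is at most the number of divisors of $\mathfrak m$, and by Lemma~\ref{lem:div}(a) it suffices to show $N\mathfrak m\ll D^5$.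

By Lemma~\ref{lem:props}(d), $2d\mathcal O_K\subset\mathcal O[X]$, so $\mathfrak AZ_1\subset(2d)^{-1}L$. For $\alpha\in\mathfrak A$ this gives $N_{K/F}(\alpha)Q(Z_1)=Q(\alpha Z_1)\in(4d^2)^{-1}\mathcal O$. The ideal $N_{K/F}(\mathfrak A)$ is generated by the norms of elements of $\mathfrak A$: the localization of $\mathcal O_K$ at a prime $\mathfrak q$ of $\mathcal O$ is a semilocal Dedekind domain, hence principal, and a generator of the localized ideal can be moved into $\mathfrak A$ by a factor from $\mathcal O\setminus\mathfrak q$. Therefore $4d^2Q(Z_1)\mathfrak m^{-1}\subset\mathcal O$, that is, $\mathfrak m$ divides $4d^2Q(Z_1)$, and $N\mathfrak m\ll D^2\cdot D^3$.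

\emph{Step 2: one coset.} Fix $W_2\in\mathcal W$ and consider the $W\in\mathcal W$ with $Z_W=uZ_{W_2}$, $u\in\mathcal O_K^1$. Since $W,W_2\in\Gamma X'$,
\begin{equation}\label{eq:cong}
(u-1)Z_{W_2}=2d(W-W_2)\in\mathfrak p^\ell L .
\end{equation}
Let $m=\max(0,\ell-i-2e_0-1)$. We claim that $u\equiv1\bmod\mathfrak p^m\mathcal O_{K,\mathfrak p}$. Assume $m>0$, so $i<\ell$. By Lemma~\ref{lem:props}(c) we may conjugate over $\mathcal O_{\mathfrak p}$, preserving $L_{\mathfrak p}$, so that $X=X_d$. Write $W_2=\begin{pmatrix}y_1&y_2\\y_3&-y_1\end{pmatrix}$ and $\theta=y_3-dy_2$. The condition $W_2\equiv\lambda X_d\bmod\mathfrak p^{i'}$ means $y_1\equiv0$, $y_2\equiv\lambda$, $y_3\equiv d\lambda$, so it is solvable exactly when $y_1,\theta\in\mathfrak p^{i'}$. As $i(X,W_2)=i<\ell$, we get $i=\min(\operatorname{ord}y_1,\operatorname{ord}\theta)$. Let $H=\operatorname{diag}(1,-1)$ and $R=\mathcal O_{\mathfrak p}[X_d]$. We have $X_dH=\begin{pmatrix}0&-1\\d&0\end{pmatrix}$ and $\beta=y_3+dy_2$, so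
\[
Z_{W_2}=\begin{pmatrix}2dy_1&-\theta\\d\theta&-2dy_1\end{pmatrix}=\omega H,\qquad\omega=2dy_1+\theta X_d .
\]
The elements of $L_{\mathfrak p}$ orthogonal to $X_d$ are those with $y_3=-dy_2$, and they form $RH$. So \eqref{eq:cong} gives $(u-1)\omega\in\mathfrak p^\ell R\subset\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$. On the other hand $\omega\notin\mathfrak p^{i+e_0+1}R$, for otherwise $y_1$ and $\theta$ would both lie in $\mathfrak p^{i+1}$, $d$ being a unit. Since $\mathfrak p^{e_0}\mathcal O_{K,\mathfrak p}\subset R$, we get $\omega\notin\mathfrak p^{i+2e_0+1}\mathcal O_{K,\mathfrak p}$. If $K\otimes_FF_{\mathfrak p}$ is a field, extend $\operatorname{ord}$ to it; then $\operatorname{ord}\omega<i+2e_0+1$, so $\operatorname{ord}(u-1)>m$. If $K\otimes_FF_{\mathfrak p}=F_{\mathfrak p}\times F_{\mathfrak p}$, some component of $\omega$ has valuation at most $i+2e_0$, so that component of $u-1$ lies in $\mathfrak p^{\ell-i-2e_0}$. As $u=(u_1,u_1^{-1})$ with $u_1$ a unit and $u_1^{-1}-1=-u_1^{-1}(u_1-1)$, the other component does too. This proves the claim.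

Since $\ell-m\le i+2e_0+1$, Lemma~\ref{lem:local} shows that these $u$ lie in $\ll q^i$ classes modulo $\mathfrak p^\ell\mathcal O_{K,\mathfrak p}$, hence in $\preceq q^i$ cosets of $\Gamma_X$ by Lemma~\ref{lem:cosets}. Each of these splits into $2^n$ cosets of the subgroup of squares of $\Gamma_X\cong\mathbb Z^n$. If $u'=t^2u$ with $t\in\Gamma_X$, then $Z_{W'}=tZ_Wt^{-1}$ for the corresponding matrices, so $W'=tWt^{-1}$. Thus one coset of $\mathcal O_K^1$ accounts for $\preceq q^i$ orbits, and Steps 0 and 1 finish the proof.
\end{proof}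

\section{Flats near a point}\label{sec:near}

To compensate the factor $q^i$ we must show that, among the roughly $D^{3/2}$ flats of the family near a point of $\Phi_X$, at most about $D^{3/2}q^{-i}$ have depth at least $i$. The point may lie high in a cusp, so we first move it to a Siegel domain.

\subsection{Reduction theory}

Choose in each ideal class of $F$ an integral ideal $\mathfrak c$ prime to $\mathfrak p$. For each chosen $\mathfrak c$ pick generators $s_1,s_2$ of $\mathfrak c$. Since $s_1\mathfrak c^{-1}+s_2\mathfrak c^{-1}=\mathcal O$, there are $r_1,r_2\in\mathfrak c^{-1}$ with $r_1s_2-r_2s_1=1$. Put $h_{\mathfrak c}=\begin{pmatrix}r_1&r_2\\s_1&s_2\end{pmatrix}\in\mathrm{SL}_2(F)\cap\mathrm{SL}_2(\mathcal O_{\mathfrak p})$. It maps $\mathcal O^2$ into $\mathfrak c^{-1}\oplus\mathfrak c$, and $h_{\mathfrak c}^{-1}=\begin{pmatrix}s_2&-r_2\\-s_1&r_1\end{pmatrix}$ maps $\mathfrak c^{-1}\oplus\mathfrak c$ into $\mathcal O^2$. So $h_{\mathfrak c}\mathcal O^2=\mathfrak c^{-1}\oplus\mathfrak c$,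
\[
h_{\mathfrak c}Lh_{\mathfrak c}^{-1}=L_{\mathfrak c}:=\Big\{\begin{pmatrix}x&y\\z&-x\end{pmatrix}:x\in\mathcal O,\ y\in\mathfrak c^{-2},\ z\in\mathfrak c^2\Big\},
\]
and $h_{\mathfrak c}\Gamma(1)h_{\mathfrak c}^{-1}$, the stabilizer of $\mathfrak c^{-1}\oplus\mathfrak c$ in $\mathrm{SL}_2(F)$, contains the maps $w\mapsto\varepsilon^2w$ for $\varepsilon\in\mathcal O^\times$ and $w\mapsto w+y$ for $y\in\mathfrak c^{-2}$.

\begin{lemma}\label{lem:siegel}
There is $C$ such that for every $w\in\mathcal H$ there are $\gamma\in\Gamma(1)$ and a chosen $\mathfrak c$ with $h_{\mathfrak c}\gamma w\in\mathfrak S$, where $\mathfrak S$ is the set of points $(\xi_j+\eta_j\sqrt{-1})_j$ with $|\xi_j|\le C$, $\eta_j\le C\eta_{j'}$ and $\eta_j\ge C^{-1}$ for all $j,j'$.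
\end{lemma}

\begin{proof}
Let $w_j=\xi_j+\eta_j\sqrt{-1}$. The real linear map $(s,s')\mapsto(sw_j+s')\eta_j^{-1/2}$ from $\mathbb R^2$ to $\mathbb C$ has determinant $\pm1$. So the points $((\sigma_j(s)w_j+\sigma_j(s'))\eta_j^{-1/2})_j$, $(s,s')\in\mathcal O^2$, form a lattice in $\mathbb C^n$ whose covolume depends only on $F$. By Minkowski's theorem there is $(s,s')\ne0$ with $\prod_j|\sigma_j(s)w_j+\sigma_j(s')|^2/\eta_j\ll1$. The integral ideal generated by $s,s'$ is $\lambda\mathfrak c$ for some $\lambda\in F^\times$ and a chosen $\mathfrak c$, and $|N\lambda|\ge1/N\mathfrak c$. So the same bound holds for $(s/\lambda,s'/\lambda)$, which generates $\mathfrak c$. Complete this row to $h'\in\mathrm{SL}_2(F)$ with top row in $\mathfrak c^{-1}$, as above. Then $h'\mathcal O^2=\mathfrak c^{-1}\oplus\mathfrak c=h_{\mathfrak c}\mathcal O^2$, so $h'=h_{\mathfrak c}\gamma_0$ with $\gamma_0\in\Gamma(1)$, and $\prod_j\operatorname{Im}(h'w)_j\gg1$. By \eqref{eq:balance} a map $w\mapsto\varepsilon^2w$ makes all imaginary parts comparable to their geometric mean, hence $\gg1$,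 and a translation by an element of $\mathfrak c^{-2}$ makes the real parts bounded. Both maps lie in $h_{\mathfrak c}\Gamma(1)h_{\mathfrak c}^{-1}$.
\end{proof}

\subsection{The count}

For $X\in\mathcal F$, $w\in\Phi_X$ and $0\le i\le\ell$ let $\nu_i(X,w)$ be the number of $W\in\mathcal F\setminus FX$ with $i(X,W)\ge i$ and $\operatorname{dist}(w_j,\operatorname{ax}(\sigma_j(W)))\le1$ for all $j$.

\begin{lemma}\label{lem:near}
$q^i\nu_i(X,w)\preceq D^{3/2}$.
\end{lemma}

Two difficulties arise. High in a cusp the box containing $W$ is long in the $y$-direction and thin in the $z$-direction, and the plane $z=0$ could contain far more lattice points than the volume predicts; admissible matrices avoid this plane. And for $q^i>D^{1/2}$ the modulus exceeds the size of the box, so that the terms $1$ in Lemma~\ref{lem:box} dominate; there we count commutators $[X,W]$, which are larger, are divisible by $\mathfrak p^i$, and satisfy one linear relation.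

\begin{proof}
Choose $\gamma,\mathfrak c$ as in Lemma~\ref{lem:siegel} and conjugate $X$ and all $W$ by $h_{\mathfrak c}\gamma$, keeping their names. Now $w=(\xi_j+\eta_j\sqrt{-1})_j\in\mathfrak S$ and $X,W\in L_{\mathfrak c}$. As $h_{\mathfrak c}\gamma\in\mathrm{SL}_2(\mathcal O_{\mathfrak p})$, the condition $W\in\mathcal O_{\mathfrak p}X+\mathfrak p^iL_{\mathfrak p}$ is preserved, and $\{\lambda\in F:\lambda X\in L_{\mathfrak c}\}=\mathfrak a_X^{-1}$ for the content of the original matrix. Put $\boldsymbol\eta=\prod_j\eta_j\gg1$.

\emph{Boxes.} The matrix $g=\begin{pmatrix}1&\xi\\0&1\end{pmatrix}\begin{pmatrix}\eta^{1/2}&0\\0&\eta^{-1/2}\end{pmatrix}$ maps $\sqrt{-1}$ to $\xi+\eta\sqrt{-1}$. If $A=gA^\flat g^{-1}$ and $A^\flat$ has entries $x^\flat,y^\flat,z^\flat$, then $A$ has entries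
\[
z=z^\flat/\eta,\qquad x=x^\flat+\xi z,\qquad y=\eta y^\flat-2\xi x^\flat-\xi^2z .
\]
Apply this at each place with $\xi=\xi_j$, $\eta=\eta_j$. Since $|\xi_j|\ll1\ll\eta_j$, a bound $s$ for the entries of $A^\flat$ gives
\begin{equation}\label{eq:boxes}
|z|\le s/\eta_j,\qquad|x|\ll s,\qquad|y|\ll s\eta_j .
\end{equation}
For $X$ and $W$ we may take $s\ll\rho^{1/2}$ by Lemma~\ref{lem:geod}(c), and for $[X,W]$ therefore $s\ll\rho$. The $\eta_j$ are comparable, so Lemma~\ref{lem:box} applies to these boxes. The $z$-entries of $X$ and $W$ are nonzero, since $z=0$ would make $Q=x^2$ a square.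

\emph{Case I: $q^i\le D^{1/2}$.} Let $\mathcal M=L_{\mathfrak c}\cap(\mathcal O_{\mathfrak p}X+\mathfrak p^iL_{\mathfrak p})$, an $\mathcal O$-module containing $\mathfrak p^iL_{\mathfrak c}$. Its image in $L_{\mathfrak c}/\mathfrak p^iL_{\mathfrak c}=L_{\mathfrak p}/\mathfrak p^iL_{\mathfrak p}\cong(\mathcal O/\mathfrak p^i)^3$ is generated by $X$, which is nonzero modulo $\mathfrak p$ by Lemma~\ref{lem:props}(c). So $[L_{\mathfrak c}:\mathcal M]=q^{2i}$. Write elements as triples $(x,y,z)$. The set of $z$-entries of $\mathcal M$, the set of $x$-entries of elements with $z=0$, and the set of $y$-entries of elements with $z=x=0$ are ideals of the forms $\mathfrak c^2\mathfrak p^{i_1}$, $\mathfrak p^{i_2}$, $\mathfrak c^{-2}\mathfrak p^{i_3}$ with $0\le i_1,i_2,i_3\le i$, because $\mathfrak p^iL_{\mathfrak c}\subset\mathcal M\subset L_{\mathfrak c}$. Computing the index along this filtration gives $i_1+i_2+i_3=2i$. We count $W\in\mathcal M$ with \eqref{eq:boxes} and Lemma~\ref{lem:box}. There are $\ll D^{1/2}\boldsymbol\eta^{-1}q^{-i_1}$ nonzero values of $z$. Given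 $z$, the entry $x$ lies in a coset of $\mathfrak p^{i_2}$ and has $\ll1+D^{1/2}q^{-i_2}\le2D^{1/2}q^{-i_2}$ values. Given $z$ and $x$, the entry $y$ lies in a coset of $\mathfrak c^{-2}\mathfrak p^{i_3}$ and has $\ll1+D^{1/2}\boldsymbol\eta q^{-i_3}\ll D^{1/2}\boldsymbol\eta q^{-i_3}$ values. The factors $\boldsymbol\eta$ cancel, and $\nu_i\ll D^{3/2}q^{-2i}$.

\emph{Case II: $D^{1/2}<q^i\le D$.} The commutator $[X,W]$ lies in $L_{\mathfrak c}$, and in $\mathfrak p^iL_{\mathfrak p}$ because $W\equiv\lambda X$ modulo $\mathfrak p^iL_{\mathfrak p}$; so it lies in $\mathfrak p^iL_{\mathfrak c}$. Let $x,y,z$ be its entries and $x_X,y_X,z_X$ those of $X$. There are $\ll1+D\boldsymbol\eta^{-1}q^{-i}\ll Dq^{-i}$ values of $z$ and $\ll1+Dq^{-i}\le2Dq^{-i}$ values of $x$. The relation $0=\operatorname{tr}(X[X,W])=2x_Xx+y_Xz+z_Xy$ then determines $y$, as $z_X\ne0$. So the commutator takes $\ll D^2q^{-2i}\le D^{3/2}q^{-i}$ values. If $[X,W]=[X,W']$, then $W-W'\in L_{\mathfrak c}$ commutes with $X$ and has trace $0$, so $W-W'=\lambda X$ with $\lambda\in\mathfrak a_X^{-1}$. At each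 place $\|X^\flat\|\ge\rho^{1/2}$ by Lemma~\ref{lem:geod}(c), while $\|W^\flat-W'^\flat\|\ll\rho^{1/2}$, so $|\sigma_j(\lambda)|\ll1$. By Lemma~\ref{lem:props}(b) there are $\preceq1$ such $\lambda$. Hence $\nu_i\preceq D^{3/2}q^{-i}$.
\end{proof}

\section{The second moment and the proofs of the theorems}\label{sec:end}

\begin{proposition}\label{prop:second}
$\operatorname{tr}\widetilde M^2\preceq D^{3/2}S$.
\end{proposition}

\begin{proof}
Fix a representative $X$ for each $c\in\mathcal C$, and let $c=\Gamma X$, $c'=\Gamma X'$. We use \eqref{eq:unfold} with $f=f^+$, whose kernel is bounded and vanishes for $\operatorname{dist}\ge1$. For $w\in\mathcal H$ and $W\in\mathcal F$ the set of $w'\in\Phi_W$ with $\operatorname{dist}(w_j,w'_j)\le1$ for all $j$ has volume at most $2^n$, and it is empty unless $\operatorname{dist}(w_j,\operatorname{ax}(\sigma_j(W)))\le1$ for all $j$.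

If $W=\lambda X\in\Gamma X'$, then $\lambda^2=Q(X')/Q(X)$. So at most two $W\in\Gamma X'$ lie in $FX$, and each contributes $\ll\operatorname{vol}(c)$; write $c'\sim c$ if there is one. On $\mathcal F\setminus FX$ the group $\Gamma_X$ acts freely: if $t=x+yX\in\Gamma_X$ commutes with $W\notin FX$, then $y[X,W]=0$ with $[X,W]\ne0$, so $t\in F$, $t=\pm1$, and $t=1$. Grouping the remaining $W$ into $\Gamma_X$-orbits unfolds the integral over $\Gamma_X\backslash\Phi_X$ to an integral over $\Phi_X$. We obtain
\[
|\widetilde M_{c,c'}|\ll\operatorname{vol}(c)\,1_{c'\sim c}+A(c,c'),\qquad A(c,c')=\sum_{W\in\Gamma_X\backslash(\Gamma X'\setminus FX)}a(X,W).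
\]
Since $\widetilde M$ is symmetric, $\operatorname{tr}\widetilde M^2=\sum_{c,c'}\widetilde M_{c,c'}^2\ll\sum_c\sum_{c'\sim c}\operatorname{vol}(c)^2+\sum_{c,c'}A(c,c')^2$.

\emph{Proportional terms.} If $c'\sim c$, then $c'=\Gamma\lambda X$ with $\lambda X\in L$ and $|\sigma_j(\lambda)|\le\sqrt2$. By Lemma~\ref{lem:props}(b) there are $\preceq1$ such $c'$. With Lemma~\ref{lem:volume}, the first sum is $\preceq D^{3/2}\sum_c\operatorname{vol}(c)=D^{3/2}S$.

\emph{Other terms.} By Lemmas~\ref{lem:area} and~\ref{lem:mult}, $A(c,c')\preceq q^{i(X,X')}$, and $i(X,X')=i(X,W)$ for all $W\in\Gamma X'$. We use this bound for one of the two factors of $A(c,c')^2$ and sum the other over $c'$: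
\[
\sum_{c'}A(c,c')^2\preceq\sum_{W\in\Gamma_X\backslash(\mathcal F\setminus FX)}q^{i(X,W)}a(X,W)\le\sum_{i=0}^\ell q^i\sum_{\substack{W\in\Gamma_X\backslash(\mathcal F\setminus FX)\\i(X,W)\ge i}}a(X,W).
\]
Folding back, the inner sum equals the integral over $w\in\Gamma_X\backslash\Phi_X$ of the sum, over all $W\in\mathcal F\setminus FX$ of depth at least $i$, of the volumes considered at the start of the proof. So it is at most $2^n\int_{\Gamma_X\backslash\Phi_X}\nu_i(X,w)\,\mathrm dw\preceq D^{3/2}q^{-i}\operatorname{vol}(c)$ by Lemma~\ref{lem:near}. Each of the $\ell+1\preceq1$ values of $i$ contributes $\preceq D^{3/2}\operatorname{vol}(c)$. Summing over $c$ gives $\sum_{c,c'}A(c,c')^2\preceq D^{3/2}S$.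
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:complement}(a)]
By \eqref{eq:rank}, Lemma~\ref{lem:total} and Proposition~\ref{prop:second},
\[
\dim V(\mathfrak p^\ell)\ \ge\ \dim\operatorname{span}\{Pc:c\in\mathcal C\}\ \ge\ \frac{S^2}{E^CD^{3/2}S}=\frac S{E^CD^{3/2}}\ \ge\ JE^{-C}.
\]
Since $v_\ell\asymp J\asymp D^3$, we have $\log v_\ell=3\log D+O(1)$ and $\log\log v_\ell=\log\log D+O(1)$, so $\log E\ll\log v_\ell/\log\log v_\ell$. This proves \eqref{eq:main}, and also Theorem~\ref{thm:complement}(a), because the members of $\mathcal C$ are embedded flat tori.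

For the upper bound fix $\ell_0$ with $\Gamma(\mathfrak p^{\ell_0})$ torsion-free. By the Borel--Serre compactification, $Y(\mathfrak p^{\ell_0})$ is homotopy equivalent to a finite complex, say with $m_0$ cells of dimension $n$. A covering of degree $k$ is homotopy equivalent to a complex with $km_0$ cells of dimension $n$, so its $n$-th Betti number is at most $km_0$; and its volume is $kv_{\ell_0}$. Hence $\dim H_n(Y(\mathfrak p^\ell);\mathbb Q)=O(v_\ell)$. Together with \eqref{eq:main} this gives the limit. Finally the right side of \eqref{eq:main} exceeds $v_\ell^{1-\epsilon}$ for every $\epsilon>0$ and large $\ell$; with $\epsilon=\frac23$ we get $\mathfrak p\in\mathcal P(F)$.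
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}(b)]
Let $\pi\colon Y(\mathfrak s_0\mathfrak p^\ell)\to Y(\mathfrak p^\ell)$ be the covering map. Two elements of $\Gamma(\mathfrak p^\ell)$ lie in the same coset of $\Gamma(\mathfrak s_0\mathfrak p^\ell)$ exactly when they are congruent modulo $\mathfrak s_0\mathfrak p^\ell$, so $\deg\pi\le|\mathfrak p^\ell/\mathfrak s_0\mathfrak p^\ell|^4=N(\mathfrak s_0)^4$, and the two volumes differ by a bounded factor. The preimage of a flat cycle is a disjoint union of flat cycles, and with the induced orientations its class is the transfer of the original class. So the transfer maps $V(\mathfrak p^\ell)$ into $V(\mathfrak s_0\mathfrak p^\ell)$. It is injective on rational homology, because $\pi_*$ composed with the transfer is multiplication by $\deg\pi$. Hence $\dim V(\mathfrak s_0\mathfrak p^\ell)\ge\dim V(\mathfrak p^\ell)$, and \eqref{eq:main} gives the lower bound for the limit. The upper bound follows from the cell count above, since $Y(\mathfrak s_0\mathfrak p^\ell)$ covers $Y(\mathfrak p^{\ell_0})$.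
\end{proof}

\begin{remark}
The loss $E^C$ enters through the divisor bound of Lemma~\ref{lem:div}: directly in Step 1 of Lemma~\ref{lem:mult}, and through the threshold $E^{a_0}$ in (F3), which Lemma~\ref{lem:count} forces and which bounds $N\mathfrak a_X$ and $N\mathfrak g$. The remaining losses, in Lemmas~\ref{lem:volume} and~\ref{lem:area} and in the sum over depths, are powers of $\log D$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GJ}
Gelbart and Jacquet, Ann. Sci. ENS (1978).

\bibitem{LL}
Labesse and Langlands, \emph{L-indistinguishability for SL(2)} (1979).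

\bibitem{ST}
Daniel Studenmund and Bena Tshishiku, \emph{Counting flat cycles in the homology of locally symmetric spaces}, arXiv:2206.11986 (2022).

\end{thebibliography}
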